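\title{Slopes that force a rational rotation number for piecewise linear circle homeomorphisms}

\begin{abstract}
Let $q>0$ be rational. Consider the orientation preserving piecewise linear homeomorphisms of the circle that map rational points to rational points and whose slopes are powers of $q$. We show that all of them have rational rotation number if and only if $q$ is a power of an integer. One direction is a known theorem. For the other, we glue a row of rectangles by dilations into a torus on which a product of two affine Dehn twists preserves a foliation of rational slope and acts hyperbolically on homology; the first return map of the foliation has quadratic irrational rotation number. For each $q$ that is not a power of an integer, all irrational elements of infinitely many real quadratic fields occur as rotation numbers. We also determine the groups of rational slopes that force a rational rotation number.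
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $S^1=\mathbb{R}/\mathbb{Z}$, identified with $[0,1)$, and let $\mathrm{PL}^+(S^1)$ be the group of orientation preserving homeomorphisms of $S^1$ that are piecewise linear with finitely many break points. The \emph{rotation number} of an orientation preserving homeomorphism $f$ of $S^1$ is
\[
\operatorname{rot}(f)=\lim_{n\to\infty}\frac{F^{n}(0)}{n}\pmod 1 ,
\]
where $F\colon\mathbb{R}\to\mathbb{R}$ is any lift of $f$. It measures the average angle by which $f$ turns a point, and it is rational exactly when $f$ has a periodic point. For a rational $q>0$ let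
\[
\mathcal{F}_q=\bigl\{f\in\mathrm{PL}^+(S^1)\ :\ f(\mathbb{Q}/\mathbb{Z})\subset\mathbb{Q}/\mathbb{Z}\text{ and all slopes of }f\text{ lie in }q^{\mathbb{Z}}\bigr\}.
\]
A map in $\mathcal{F}_q$ is given by finitely many rational numbers, and one may ask whether its rotation number is rational too. For $q=1$ it is: $\mathcal{F}_1$ consists of the rotations $t\mapsto t+\beta$ with $\beta$ rational. Call a rational $q>0$ a \emph{power of an integer} if $q=n^k$ for integers $n\ge1$ and $k\in\mathbb{Z}$. The powers of an integer are exactly the positive integers and their reciprocals, so $q=a/b$ in lowest terms is \emph{not} a power of an integer if and only if $a,b\ge2$. The case $q=1$ extends to all powers of an integer by the following theorem, which we use without proof.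

\begin{theorem}[Ghys--Sergiescu; Calegari, Kleptsyn, Liousse]\label{thm:known}
If $f\in\mathrm{PL}^+(S^1)$ maps $\mathbb{Q}/\mathbb{Z}$ into $\mathbb{Q}/\mathbb{Z}$ and its slopes are powers of a single integer, then $\operatorname{rot}(f)$ is rational.
\end{theorem}

For other $q$ the conclusion is known to fail in examples. The map
\[
f(t)=\begin{cases}\frac32t+\frac38, & 0\le t<\frac14,\\[2pt] \frac23t+\frac7{12}, & \frac14\le t<\frac58,\\[2pt] t-\frac58, & \frac58\le t<1,\end{cases}
\]
belongs to $\mathcal{F}_{2/3}$ and has rotation number $\sqrt2-1$, and $\mathcal{F}_{2/7}$ also contains maps with irrational rotation number. The following question is posed in \cite{BHM}.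

\medskip
\noindent\textbf{Question.} \emph{Is there a rational $q>0$, not a power of an integer, such that every $f\in\mathcal{F}_q$ has rational rotation number?}
\medskip

Denominators suggest a guess. If the orbit of a rational point has bounded denominators, then it is finite, so $f$ has a periodic point. When the slopes are powers of an integer, the expanding pieces have integer slope, and only the contracting pieces have a slope with a nontrivial denominator. When $q=a/b$ with $a,b\ge2$, every slope $q^k\ne1$ has one, and nothing seems to hold denominators back. One would therefore guess that the answer is no, and this is our main result.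

\begin{theorem}\label{thm:main}
If $q>0$ is rational and not a power of an integer, then some $f\in\mathcal{F}_q$ has quadratic irrational rotation number. Consequently, every $f\in\mathcal{F}_q$ has rational rotation number if and only if $q$ is a power of an integer.
\end{theorem}

The construction is flexible enough to give two stronger statements.

\begin{theorem}\label{thm:fields}
If $q>0$ is rational and not a power of an integer, then there are infinitely many real quadratic fields $K$ such that every element of $K\setminus\mathbb{Q}$, taken modulo $1$, is the rotation number of some $f\in\mathcal{F}_q$. In particular, the irrational rotation numbers of elements of $\mathcal{F}_q$ are dense in $\mathbb{R}/\mathbb{Z}$.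
\end{theorem}

\begin{theorem}\label{thm:groups}
Let $\Lambda$ be a subgroup of the multiplicative group $\mathbb{Q}_{>0}^{\times}$. Every $f\in\mathrm{PL}^+(S^1)$ that maps $\mathbb{Q}/\mathbb{Z}$ into $\mathbb{Q}/\mathbb{Z}$ and has slopes in $\Lambda$ has rational rotation number if and only if $\Lambda\subset n^{\mathbb{Z}}$ for some integer $n\ge1$.
\end{theorem}

The difficulty in Theorem~\ref{thm:main} is that a finite piece of an orbit only places the rotation number in an interval; to prove irrationality one needs a symmetry that forces an exact equation on it. The proof has a dynamical part and an arithmetic part. Theorem~\ref{thm:family} gives a family of piecewise linear maps, depending on $p$ positive parameters, whose rotation number is a quadratic irrational depending on $p$ alone. It is stated and illustrated in Section~\ref{sec:family} and proved in Section~\ref{sec:proof}. Section~\ref{sec:arith} chooses the parameters among the powers of $q$ so that the map has rational coefficients; this is where $a,b\ge2$ is used. Sections~\ref{sec:fields} and~\ref{sec:groups} prove Theorems~\ref{thm:fields}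 and~\ref{thm:groups}.

\section{Translation numbers and rational maps}\label{sec:prelim}

Let $W>0$ and let $F\colon\mathbb{R}\to\mathbb{R}$ be an increasing homeomorphism with $F(x+W)=F(x)+W$, that is, a lift of an orientation preserving homeomorphism of $\mathbb{R}/W\mathbb{Z}$. Its \emph{translation number} is
\[
\rho_W(F)=\lim_{n\to\infty}\frac{F^n(x)-x}{nW}.
\]
We use the following textbook facts. The limit exists and does not depend on $x$. For integers $n$ and $i$, the map $x\mapsto F^n(x)+iW$ has translation number $n\rho_W(F)+i$. If $F\le F'$ pointwise, then $F^n\le F'^{\,n}$ for $n\ge0$ by induction, so $\rho_W(F)\le\rho_W(F')$. The rescaled map $t\mapsto F(Wt)/W$ is a lift of a homeomorphism $f$ of $S^1$, and $\operatorname{rot}(f)=\rho_W(F)\bmod1$.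

\begin{lemma}\label{lem:rational}
Let $f\in\mathrm{PL}^+(S^1)$ have rational slopes and let $F$ be a lift of $f$. Then $f$ maps $\mathbb{Q}/\mathbb{Z}$ into $\mathbb{Q}/\mathbb{Z}$ if and only if every affine piece $t\mapsto\mu t+\beta$ of $F$ has rational constant term $\beta$. In this case both $F$ and $F^{-1}$ map $\mathbb{Q}$ into $\mathbb{Q}$. In particular, $\mathcal{F}_q$ is a group.
\end{lemma}

\begin{proof}
If $f$ maps rational points to rational points, then $F(\mathbb{Q})\subset\mathbb{Q}$, and evaluating a piece at a rational point of its interval shows that $\beta$ is rational. Conversely, if $\mu\neq0$ and $\beta$ are rational on every piece, then $t$ is rational if and only if $F(t)=\mu t+\beta$ is. Slopes of compositions and inverses are products and inverses of slopes.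
\end{proof}

\section{A family of maps with quadratic rotation number}\label{sec:family}

For an integer $p\ge1$ put
\[
\eta_p=\frac{p+\sqrt{p^2+4}}2 ,
\]
the positive root of $\eta^2=p\eta+1$; we write $\eta$ when $p$ is fixed. It is irrational: $p^2+4$ equals $5$ for $p=1$, and $p^2<p^2+4<(p+1)^2$ for $p\ge2$. From $\eta-\eta^{-1}=p$ we get
\begin{equation}\label{eq:eta}
\eta^2+\eta^{-2}=2+p^2,\qquad \eta^2=1+p\eta,\qquad \eta^{-2}=1-p\eta^{-1}.
\end{equation}

\begin{theorem}\label{thm:family}
Let $p\ge1$ and let $(w_m)_{m\in\mathbb{Z}}$ be positive real numbers with $w_{m+p}=w_m$. Put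
\[
W=\sum_{m=0}^{p-1}w_m,\qquad H=\sum_{m=0}^{p-1}w_m^{-1},
\]
let $\lambda>1$ be the root of $\lambda+\lambda^{-1}=2+WH$, and let $d=(\lambda-1)/H$. Define $(\alpha_m)_{m\in\mathbb{Z}}$ by $\alpha_0=0$ and $\alpha_{m+1}-\alpha_m=w_m$. Let $G\colon\mathbb{R}\to\mathbb{R}$ map $[\alpha_m,\alpha_{m+1}]$ onto $[\alpha_{m+1},\alpha_{m+2}]$ by the increasing affine map, for every $m$, and put $g(x)=G(x+d)$. Then $g$ is a lift of a piecewise linear homeomorphism of $\mathbb{R}/W\mathbb{Z}$ whose slopes are among the ratios $w_{m+1}/w_m$, and
\[
\rho_W(g)=\frac{1+\eta_p}{p}.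
\]
In particular, $\rho_W(g)$ is irrational.
\end{theorem}

Only the formula for $\rho_W(g)$ needs an argument. Indeed, $G$ is an increasing homeomorphism, and $\alpha_{m+p}=\alpha_m+W$ gives $G(x+W)=G(x)+W$. We also note that
\begin{equation}\label{eq:Gp}
G^p(x)=x+W ,
\end{equation}
because $G^p$ maps $[\alpha_m,\alpha_{m+1}]$ onto $[\alpha_m+W,\alpha_{m+1}+W]$ by an increasing affine map. On the circle $\mathbb{R}/W\mathbb{Z}$, the map $G$ permutes $p$ intervals cyclically, and $g$ is a rotation followed by $G$.

\subsection*{The flat case} Let all $w_m=1$. Then $W=H=p$ and $G(x)=x+1$. By \eqref{eq:eta}, $\lambda=\eta^2$ and $d=(\eta^2-1)/p=\eta$. So $g(x)=x+1+\eta$, and $\rho_W(g)=(1+\eta)/p$ by inspection. Here the rotation number is irrational because $d$ is. The theorem says that one may change the widths freely without changing the rotation number, provided $d$ is adjusted by the rule above; and for suitable widths $d$ becomes rational.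

\subsection*{The torus of two rectangles} The smallest case where this happens has $p=2$. Take $(w_0,w_1)=(3,2)$. Then
\[
W=5,\qquad H=\tfrac13+\tfrac12=\tfrac56,\qquad 2+WH=\tfrac{37}6=6+\tfrac16,\qquad \lambda=6,\qquad d=6 .
\]
We explain where $\lambda$ and $d$ come from and why $\rho_5(g)$ takes the flat value.

Glue the two boundary circles of the cylinder $(\mathbb{R}/5\mathbb{Z})\times[0,1]$ by $(x,1)\sim(G(x),0)$. The result is a torus, made of a $3\times1$ and a $2\times1$ rectangle. The segment of direction $(d,1)$ that starts at $(x,0)$ ends at $(x+d,1)\sim(g(x),0)$. These segments foliate the torus, and $g$ is the first return map to the circle $y=0$.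

The shear $(x,y)\mapsto(x+5y,y)$ of the cylinder fixes both boundary circles pointwise, so it defines a homeomorphism of the torus, a Dehn twist, whatever the gluing. There is a second cylinder. Scale the first rectangle by $\frac13$ and the second by $\frac12$, to sizes $1\times\frac13$ and $1\times\frac12$. Now $G$ glues the top of each to the bottom of the other by a translation, and the two stack up to a vertical cylinder of width $1$ and circumference $\frac56$. In its coordinates $(s,h)$, the shear $(s,h)\mapsto(s,h+\frac56s)$ again fixes the boundary pointwise and defines a second twist. Scaling a rectangle changes lengths but not directions, so the composition $\Phi$ of the two twists acts on directions by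
\[
\begin{pmatrix}1&5\\0&1\end{pmatrix}\begin{pmatrix}1&0\\ 5/6&1\end{pmatrix}=\begin{pmatrix}31/6&5\\ 5/6&1\end{pmatrix},
\qquad\text{and}\qquad
\begin{pmatrix}31/6&5\\ 5/6&1\end{pmatrix}\begin{pmatrix}6\\1\end{pmatrix}=6\begin{pmatrix}6\\1\end{pmatrix}.
\]
So $\Phi$ maps leaves of direction $(6,1)$ to leaves.

A long piece of a leaf winds around the torus in a limiting homological direction, which records $\rho_5(g)$. Since $\Phi$ permutes the leaves, this direction is an eigenvector of the action of $\Phi$ on homology. That action does not see the widths, so it can be computed on the flat torus made of two unit squares. There $\Phi$ is the linear map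
\[
\begin{pmatrix}1&2\\0&1\end{pmatrix}\begin{pmatrix}1&0\\2&1\end{pmatrix}=\begin{pmatrix}5&2\\2&1\end{pmatrix},
\]
whose expanding eigenvector $(1+\sqrt2,1)=(\eta_2,1)$ is the direction of the leaves in the flat case. This suggests that both tori give the translation number $(1+\eta_2)/2=1+\frac{\sqrt2}2$, as Theorem~\ref{thm:family} asserts.

Since $g(x)=G(x+1)+5$, rescaling by $\frac15$ turns $g$ into the map
\[
f(t)=\begin{cases}\frac23t+\frac{11}{15}, & 0\le t<\frac25,\\[2pt] \frac32t-\frac35, & \frac25\le t<\frac45,\\[2pt] \frac23t+\frac1{15}, & \frac45\le t<1,\end{cases}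
\]
an element of $\mathcal{F}_{2/3}$ with $\operatorname{rot}(f)=\frac{\sqrt2}2$.

In general $\Phi$ has two matrices. Its action on directions is
\begin{equation}\label{eq:derivative}
\begin{pmatrix}1&W\\0&1\end{pmatrix}\begin{pmatrix}1&0\\H&1\end{pmatrix}=\begin{pmatrix}1+WH&W\\H&1\end{pmatrix},
\end{equation}
of determinant $1$ and trace $2+WH$; its eigenvalue $\lambda>1$ has eigenvector $(d,1)$, by the second row. Its action on homology has trace $2+p^2$ and irrational eigenvalues $\eta^{\pm2}$. The first matrix determines the coefficients of $g$ and the second its rotation number. The traces agree in the flat case only, since $WH\ge p^2$ by the Cauchy--Schwarz inequality, with equality exactly when all widths are equal.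

\section{Proof of Theorem~\ref{thm:family}}\label{sec:proof}

A translation number is a displacement in the universal cover, so we work there. The action on homology then becomes the action by conjugation on the deck group $\mathbb{Z}^2$, which can be computed from formulas. Put $\rho=\rho_W(g)$.

\subsection*{Strips and columns}
Let $\Sigma$ be the quotient of $\mathbb{R}\times[0,1]\times\mathbb{Z}$ by $(x,1,n)\sim(G(x),0,n+1)$. The image of $\mathbb{R}\times[0,1]\times\{n\}$ is \emph{strip $n$}, and the function $y+n$ on $\Sigma$ is the \emph{height}. The maps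
\[
\tau(x,y,n)=(x+W,y,n),\qquad\sigma(x,y,n)=(x,y,n+1)
\]
are well defined, because $G$ commutes with $x\mapsto x+W$ and the gluing does not depend on $n$. They are commuting bijections, and we identify $\tau^i\sigma^j$ with the column vector $(i,j)^T\in\mathbb{Z}^2$.

The horizontal twist is easy to write in the coordinates $(x,y,n)$. The vertical twist needs coordinates adapted to the vertical cylinder. Let $R_{m,n}=[\alpha_m,\alpha_{m+1}]\times[0,1]\times\{n\}$. The top of $R_{m,n}$ is glued to the bottom of $R_{m+1,n+1}$, so for $c\in\mathbb{Z}$ we define \emph{column $c$} as $\bigcup_nR_{c+n,n}$; see Figure~\ref{fig:column}. Define $(\beta_m)$ by $\beta_0=0$ and $\beta_{m+1}-\beta_m=w_m^{-1}$, so that $\beta_{m+p}=\beta_m+H$. On $R_{m,n}$ define $(s,h)$ by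
\begin{equation}\label{eq:coords}
x=\alpha_m+w_ms,\qquad y=w_m(h-\beta_m).
\end{equation}
Thus $s\in[0,1]$ and $h\in[\beta_m,\beta_{m+1}]$. The top of $R_{m,n}$ and the bottom of $R_{m+1,n+1}$ both have $h=\beta_{m+1}$, and $G$ preserves $s$ because it maps $\alpha_m+w_ms$ to $\alpha_{m+1}+w_{m+1}s$. Hence $(s,h)$ identifies column $c$ with $[0,1]\times\mathbb{R}$, and we write $(c;s,h)$ for its points. A point with $0<s<1$ lies in one column only. The side $s=1$ of column $c$ is the side $s=0$ of column $c+1$, since in strip $n$ both are the line $x=\alpha_{c+n+1}$; the two values of $h$ at a point of this side differ in general.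

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\fill[gray!30] (0,0) rectangle (3,1) (3,2) rectangle (5,3) (5,4) rectangle (8,5);
\draw (-0.5,0)--(8.5,0) (-0.5,1)--(8.5,1) (-0.5,2)--(8.5,2) (-0.5,3)--(8.5,3) (-0.5,4)--(8.5,4) (-0.5,5)--(8.5,5);
\draw (0,0)--(0,1) (3,0)--(3,1) (5,0)--(5,1) (8,0)--(8,1);
\draw (0,2)--(0,3) (3,2)--(3,3) (5,2)--(5,3) (8,2)--(8,3);
\draw (0,4)--(0,5) (3,4)--(3,5) (5,4)--(5,5) (8,4)--(8,5);
\draw[dashed] (0,1)--(3,2) (3,1)--(5,2) (3,3)--(5,4) (5,3)--(8,4);
\node at (1.5,0.5) {$R_{0,0}$}; \node at (4,2.5) {$R_{1,1}$}; \node at (6.5,4.5) {$R_{2,2}$};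
\node[left] at (-0.5,0.5) {$n=0$}; \node[left] at (-0.5,2.5) {$n=1$}; \node[left] at (-0.5,4.5) {$n=2$};
\node[below] at (0,0) {$0$}; \node[below] at (3,0) {$3$}; \node[below] at (5,0) {$5$}; \node[below] at (8,0) {$8$};
\filldraw[fill=gray!30] (11,0) rectangle (14,1) (11,1) rectangle (14,2.5) (11,2.5) rectangle (14,3.5);
\draw (11,3.5)--(11,4) (14,3.5)--(14,4);
\node at (12.5,0.5) {$R_{0,0}$}; \node at (12.5,1.75) {$R_{1,1}$}; \node at (12.5,3) {$R_{2,2}$};
\node[right] at (14,0) {$h=0$}; \node[right] at (14,1) {$1/3$}; \node[right] at (14,2.5) {$5/6$}; \node[right] at (14,3.5) {$7/6$};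
\node[below] at (11,0) {$s=0$}; \node[below] at (14,0) {$s=1$};
\end{tikzpicture}
\caption{Widths $3,2,3,2,\dots$. Left: three strips, drawn apart, in the coordinates $(x,y)$. The dashed lines show how the top of a rectangle is glued to the bottom of the next rectangle in the strip above; the shaded rectangles belong to column $0$. Right: the same three rectangles, each scaled to width $1$, stacked in the coordinates $(s,h)$ of the column.}
\label{fig:column}
\end{figure}

By \eqref{eq:coords}, on each rectangle the coordinates $(x,y)$ and $(s,h)$ differ by a translation and the scalar $w_m>0$. So a segment inside a rectangle has the same \emph{direction}, meaning a nonzero vector up to a positive multiple, in both coordinate systems. This is the reason for choosing the heights $w_m^{-1}$.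

The map $\tau$ sends $R_{m,n}$ to $R_{m+p,n}$ and $\sigma$ sends it to $R_{m,n+1}$, both preserving $s$ and $y$. With $c=m-n$ and $\omega=\tau\sigma^p$ this reads
\begin{equation}\label{eq:deck}
\tau(c;s,h)=(c+p;s,h+H),\quad\sigma(c;s,h)=(c-1;s,h),\quad\omega(c;s,h)=(c;s,h+H).
\end{equation}
Thus $\omega$ plays for the columns the role that $\tau$ plays for the strips.

\subsection*{The two twists}
Define
\[
T_h(x,y,n)=\bigl(x+W(y+n),\,y,\,n\bigr),\qquad T_v(c;s,h)=\bigl(c;\,s,\,h+H(s+c)\bigr).
\]
The terms $Wn$ and $Hc$ make the shears of neighboring strips and columns match. On the line common to strips $n$ and $n+1$, both formulas for $T_h$ agree with the globally defined map $\tau^{n+1}$. On the side common to columns $c$ and $c+1$, both formulas for $T_v$ add $H(c+1)$ to $h$, so by \eqref{eq:deck} both agree with $\omega^{c+1}$. Hence $T_h$ and $T_v$ are well defined; reversing the sign of the shift gives the inverse maps. Put $\Phi=T_hT_v$.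

\begin{lemma}\label{lem:conj}
For all $i,j\in\mathbb{Z}$ we have $\Phi\,\tau^i\sigma^j=\tau^{i'}\sigma^{j'}\Phi$, where $(i',j')^T=A\,(i,j)^T$ and
\[
A=\begin{pmatrix}1+p+p^2&-p\\p^2&1-p\end{pmatrix},\qquad\det A=1,\qquad\operatorname{tr}A=2+p^2 .
\]
\end{lemma}

\begin{proof}
The maps $T_h$ and $\tau$ both shift $x$ by an amount independent of $x$, so $T_h\tau=\tau T_h$. Next,
\[
T_h\sigma(x,y,n)=\bigl(x+W(y+n)+W,\,y,\,n+1\bigr)=\tau\sigma\,T_h(x,y,n).
\]
By \eqref{eq:deck},
\begin{align*}
T_v\tau(c;s,h)&=\bigl(c+p;\,s,\,h+H(s+c)+H+pH\bigr)=\omega^p\tau\,T_v(c;s,h),\\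
T_v\sigma(c;s,h)&=\bigl(c-1;\,s,\,h+H(s+c)-H\bigr)=\omega^{-1}\sigma\,T_v(c;s,h).
\end{align*}
Here $\omega^p\tau=\tau^{1+p}\sigma^{p^2}$ and $\omega^{-1}\sigma=\tau^{-1}\sigma^{1-p}$. Conjugation by $T_v$ and then by $T_h$ therefore acts on $\mathbb{Z}^2$ by
\[
\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1+p&-1\\p^2&1-p\end{pmatrix}=A ,
\]
and both factors have determinant $1$.
\end{proof}

The matrix $A$ does not depend on the widths. To use it we need to know that $\Phi$ moves points, and not only deck transformations, according to $A$. Every point of $\Sigma$ has a unique representative $(x,y,n)$ with $0\le y<1$; define $\kappa\colon\Sigma\to\mathbb{R}^2$ by $\kappa(x,y,n)=(x/W,n)^T$ on this representative. Then $\kappa(\tau^i\sigma^jz)=\kappa(z)+(i,j)^T$. Also $\kappa$ is bounded on each rectangle $R_{m,n}$, since points of its top side have representatives in $R_{m+1,n+1}$.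

\begin{lemma}\label{lem:linear}
The function $z\mapsto\kappa(\Phi(z))-A\kappa(z)$ is bounded on $\Sigma$.
\end{lemma}

\begin{proof}
Let $D=R_{0,0}\cup\dots\cup R_{p-1,0}$. Every $z\in\Sigma$ has the form $\tau^i\sigma^jz_0$ with $z_0\in D$, and Lemma~\ref{lem:conj} gives
\[
\kappa(\Phi(z))-A\kappa(z)=\bigl(A(i,j)^T+\kappa(\Phi(z_0))\bigr)-A\bigl((i,j)^T+\kappa(z_0)\bigr)=\kappa(\Phi(z_0))-A\kappa(z_0).
\]
It remains to bound $\kappa$ on $\Phi(D)$. The map $T_v$ sends a rectangle into its column and shifts $h$ by a bounded amount, so the image lies in finitely many rectangles. The map $T_h$ sends a rectangle into its strip and shifts $x$ by a bounded amount, with the same consequence. So $\Phi(D)$ lies in finitely many rectangles.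
\end{proof}

\subsection*{The invariant foliation}
For an orbit $(x_n)_{n\in\mathbb{Z}}$ of $g$, that is, $x_{n+1}=g(x_n)$, the set
\[
\{(x_n+dy,\,y,\,n):y\in[0,1],\ n\in\mathbb{Z}\}
\]
is called a \emph{leaf}. Its segments join up, because $(x_n+d,1,n)\sim(G(x_n+d),0,n+1)=(x_{n+1},0,n+1)$, and the height maps the leaf bijectively onto $\mathbb{R}$. The point $(x,y,n)$ lies on exactly one leaf, the one with $x_n=x-dy$. A segment of direction $(d,1)$ in a strip lies on one leaf, and the height increases along it.

\begin{lemma}\label{lem:leaves}
If $z,z'$ lie on one leaf and $z'$ is higher than $z$, then $\Phi(z),\Phi(z')$ lie on one leaf and $\Phi(z')$ is higher than $\Phi(z)$.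
\end{lemma}

\begin{proof}
The arc of the leaf from $z$ to $z'$ meets finitely many strips and, in each, finitely many lines $x=\alpha_m$. Cut it into finitely many segments, each in one rectangle and oriented upward. Such a segment has direction $(d,1)$ in $(x,y)$, hence in $(s,h)$. The map $T_v$ is affine on the column, and it sends the segment to a segment of direction $(d,1+Hd)=(d,\lambda)$ in the coordinates $(s,h)$. The lines $h=\beta_m$ cut the image into finitely many segments, each in one rectangle, and each has direction $(d,\lambda)$ in $(x,y)$ as well. The map $T_h$ is affine on the strip and sends such a segment to one of direction $(d+W\lambda,\lambda)$. The definition of $\lambda$ says $WH=(\lambda-1)^2/\lambda$, so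
\[
d(\lambda-1)=\frac{(\lambda-1)^2}{H}=W\lambda,\qquad\text{that is,}\qquad(d+W\lambda,\lambda)=\lambda\,(d,1).
\]
Thus $\Phi$ maps the arc to a finite chain of segments of direction $(d,1)$, each starting where the previous one ends. Each segment lies on one leaf, and distinct leaves are disjoint, so the chain lies on one leaf, with increasing height.
\end{proof}

\subsection*{The asymptotic direction of the leaves}
All leaves go to infinity in the same direction. If $z$ lies on the leaf of $(x_n)$, with representative $(x_n+dy,y,n)$ and $0\le y<1$, then $\kappa(z)=((x_n+dy)/W,n)^T$ with $x_n=g^n(x_0)$. Hence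
\begin{equation}\label{eq:asymptotic}
\kappa(z)/n\longrightarrow(\rho,1)^T\quad\text{as }n\to+\infty\text{ along a fixed leaf.}
\end{equation}
Fix a leaf and let $z_k=(x_k,0,k)$ for $k\ge0$. By \eqref{eq:asymptotic} and Lemma~\ref{lem:linear},
\begin{equation}\label{eq:limit}
\kappa(\Phi(z_k))/k\longrightarrow A(\rho,1)^T .
\end{equation}
The limit is nonzero because $A$ is invertible, so $\|\kappa(\Phi(z_k))\|\to\infty$. By Lemma~\ref{lem:leaves}, the points $\Phi(z_k)$ lie on one leaf $L$ at increasing heights. Let $n_k$ be the second coordinate of $\kappa(\Phi(z_k))$, the integer part of the height; the sequence $(n_k)$ is nondecreasing. If it were bounded, the points $\Phi(z_k)$ would stay in the part of $L$ within finitely many strips, where $\kappa$ is bounded. So $n_k\to+\infty$, and \eqref{eq:asymptotic} applied to $L$ gives $\kappa(\Phi(z_k))/n_k\to(\rho,1)^T$. The second coordinate of \eqref{eq:limit} shows that $n_k/k$ converges to $\nu=p^2\rho+1-p$. Writing $\kappa(\Phi(z_k))/k=(n_k/k)\cdot\kappa(\Phi(z_k))/n_k$ and passing to the limit, we obtain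
\[
A(\rho,1)^T=\nu\,(\rho,1)^T .
\]
So $\nu$ is a root of $\nu^2-(2+p^2)\nu+1=0$. By \eqref{eq:eta} the roots are $\eta^2=1+p\eta$ and $\eta^{-2}=1-p\eta^{-1}$, and $\rho=(\nu-1+p)/p^2$ gives
\[
\rho=\frac{1+\eta}p\qquad\text{or}\qquad\rho=\frac{1-\eta^{-1}}p .
\]
Since $\lambda>1$ we have $d>0$, so $g\ge G$ pointwise and $\rho\ge\rho_W(G)=1/p$ by \eqref{eq:Gp}. This excludes the second value and completes the proof of Theorem~\ref{thm:family}. \qed

\begin{remark}
The choice $\lambda>1$ enters only in the last step. With the root $\lambda^{-1}$ in place of $\lambda$ one has $d<0$ and $g\le G$, and the same argument gives the second value of $\rho$.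
\end{remark}

\section{Rational coefficients}\label{sec:arith}

To obtain an element of $\mathcal{F}_q$ from Theorem~\ref{thm:family}, take the widths among the powers of $q$. Then the slopes lie in $q^{\mathbb{Z}}$ and $W$, $H$ and the $\alpha_m$ are rational; what remains is to make $\lambda$ rational. The condition simplifies when every width $q^i$ occurs as often as $q^{-i}$. Then $W=H$, and with $\lambda=M^2$ the equation $\lambda+\lambda^{-1}=2+W^2$ becomes $W=M-M^{-1}$, which is linear in the multiplicities.

\begin{proposition}\label{prop:realize}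
Let $q>0$ and $M>1$ be rational, and let $c_0,\dots,c_r\ge0$ be integers with
\begin{equation}\label{eq:dioph}
c_0+\sum_{i=1}^rc_i\,(q^i+q^{-i})=M-\frac1M .
\end{equation}
Put $p=c_0+2\sum_{i=1}^rc_i$. Then $p\ge1$, and some $f\in\mathcal{F}_q$ has
\[
\operatorname{rot}(f)=\frac{1+\eta_p}p=\frac{2+p+\sqrt{p^2+4}}{2p}\pmod1 .
\]
\end{proposition}

\begin{proof}
The right side of \eqref{eq:dioph} is positive, so $p\ge1$. Let $\varepsilon_0,\dots,\varepsilon_{p-1}$ be a list, in any order, that contains $0$ with multiplicity $c_0$ and each of $i$ and $-i$ with multiplicity $c_i$ for $1\le i\le r$; extend it with period $p$. Apply Theorem~\ref{thm:family} with $w_m=q^{\varepsilon_m}$. The list is symmetric under $\varepsilon\mapsto-\varepsilon$, so \eqref{eq:dioph} gives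
\[
W=H=M-M^{-1},\qquad2+WH=M^2+M^{-2},\qquad\lambda=M^2,\qquad d=\frac{M^2-1}{M-M^{-1}}=M .
\]
Each affine piece of $g$ has the form $x\mapsto\alpha_{m+1}+q^{\varepsilon_{m+1}-\varepsilon_m}(x+d-\alpha_m)$, with rational coefficients. Let $f\in\mathrm{PL}^+(S^1)$ be the map with lift $t\mapsto g(Wt)/W$. It has the same slopes and rational constant terms, so $f\in\mathcal{F}_q$ by Lemma~\ref{lem:rational}, and $\operatorname{rot}(f)=\rho_W(g)\bmod 1$.
\end{proof}

We now solve \eqref{eq:dioph}. Both the equation and $\mathcal{F}_q$ are unchanged when $q$ is replaced by $q^{-1}$, so let $q=a/b$ in lowest terms with $a<b$. The term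
\[
q^i+q^{-i}=\frac{a^{2i}+b^{2i}}{(ab)^i}
\]
is in lowest terms, since a prime dividing the numerator and one of $a,b$ would divide the other. The left side of \eqref{eq:dioph} has denominator dividing $(ab)^r$, which suggests $M=(ab)^r$. One can then choose $c_r,c_{r-1},\dots,c_1$ as digits modulo $ab$, each removing one factor $ab$ from the denominator, and let the integer $c_0$ absorb the rest. The difficulty is the sign of $c_0$. The $i$th term has size about $(b/a)^i$ while $M=(ab)^r$, so for $a\ge2$ the digits use up only a small part of $M$.

\begin{lemma}\label{lem:digits}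
Let $2\le a<b$ be coprime integers, $q=a/b$, and let $r\ge1$ satisfy $a^{2r}\ge4r\,ab$, which holds for all large $r$. Put $M=(ab)^r$. Then \eqref{eq:dioph} has a solution in integers with $0\le c_i\le ab-1$ for $1\le i\le r$ and $\frac12(ab)^r\le c_0\le(ab)^r$.
\end{lemma}

\begin{proof}
Put $V_r=(ab)^{2r}-1$. For $i=r,r-1,\dots,1$, the integer $a^{2i}+b^{2i}$ is invertible modulo $ab$, so there is $c_i\in\{0,\dots,ab-1\}$ with $c_i(a^{2i}+b^{2i})\equiv V_i\pmod{ab}$; define the integer $V_{i-1}$ by $V_i=c_i(a^{2i}+b^{2i})+ab\,V_{i-1}$. Put $c_0=V_0$. Unwinding the recursion gives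
\begin{equation}\label{eq:unwound}
(ab)^{2r}-1=(ab)^rc_0+\sum_{i=1}^rc_i\,(ab)^{r-i}(a^{2i}+b^{2i}),
\end{equation}
and division by $(ab)^r$ gives \eqref{eq:dioph}. The sum in \eqref{eq:unwound} is nonnegative, so $c_0\le(ab)^r$. Each of $(ab)^{r-i}a^{2i}$ and $(ab)^{r-i}b^{2i}$ is a product of $2r$ factors that are at most $b$. Using $2r\,ab\le\frac12a^{2r}$, the sum is at most
\[
2r(ab-1)\,b^{2r}\le\tfrac12(ab)^{2r}-2r\,b^{2r}.
\]
Hence $(ab)^rc_0\ge\frac12(ab)^{2r}+2r\,b^{2r}-1\ge\frac12(ab)^{2r}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]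
If $q$ is not a power of an integer, we may assume $q=a/b$ with $2\le a<b$ coprime. Lemma~\ref{lem:digits} and Proposition~\ref{prop:realize} give $f\in\mathcal{F}_q$ with rotation number $(1+\eta_p)/p$ for some $p\geq1$, a quadratic irrational. If $q=n^k$, then all slopes of an element of $\mathcal{F}_q$ are powers of $n$, and Theorem~\ref{thm:known} applies.
\end{proof}

\begin{example}
Let $q=\frac27$ and $r=2$. The condition $a^{2r}\ge4r\,ab$ fails, but it only serves to guarantee $c_0\ge0$. Here $V_2=14^4-1=38415\equiv13$ and $2^4+7^4=2417\equiv9\pmod{14}$, so $c_2=3$. Then $V_1=(38415-3\cdot2417)/14=2226=14\cdot159$, so $c_1=0$ and $c_0=159$. Thus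
\[
159+3\,(q^2+q^{-2})=196-\tfrac1{196},
\]
and $p=165$ gives $f\in\mathcal{F}_{2/7}$ with $\operatorname{rot}(f)\in\mathbb{Q}(\sqrt{27229})\setminus\mathbb{Q}$.
\end{example}

\begin{remark}
For $a=1$ and $b\ge2$ the digits are too large. With $M=b^r$, equation \eqref{eq:dioph} is equivalent to \eqref{eq:unwound}, which modulo $b$ gives $c_r\equiv-1$. So $c_r\ge1$, and the left side of \eqref{eq:dioph} is at least $b^r+b^{-r}>M-M^{-1}$. No other choice helps: by Proposition~\ref{prop:realize} and Theorem~\ref{thm:known}, equation \eqref{eq:dioph} has no solution with $M>1$ rational and integers $c_i\ge0$ when $q$ is a power of an integer.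
\end{remark}

\section{Infinitely many quadratic fields}\label{sec:fields}

Let $K_p=\mathbb{Q}(\sqrt{p^2+4})=\mathbb{Q}(\eta_p)$, a real quadratic field. We show that one irrational rotation number in $K_p$ yields all of them, that each field equals $K_p$ for few values of $p$, and that many values of $p$ occur.

\begin{lemma}\label{lem:closure}
If $\theta\bmod1$ is the rotation number of an element of $\mathcal{F}_q$, then so is $(n\theta+i)/k\bmod1$ for all integers $n\ne0$, $i$ and $k\ge1$.
\end{lemma}

\begin{proof}
Let $f\in\mathcal{F}_q$ have rotation number $\theta\bmod1$, and let $F$ be the lift with $\rho_1(F)=\theta$. Put $E(x)=F^n(x)+i$. By Lemma~\ref{lem:rational}, also for $n<0$, the map $E$ is piecewise linear with slopes in $q^{\mathbb{Z}}$ and maps $\mathbb{Q}$ into $\mathbb{Q}$. It commutes with $x\mapsto x+k$, and $\rho_k(E)=\rho_1(E)/k=(n\theta+i)/k$. The rescaled map $t\mapsto E(kt)/k$ is a lift of an element of $\mathcal{F}_q$ with this rotation number.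
\end{proof}

Recall that the units greater than $1$ in the ring of integers $\mathcal{O}_K$ of a real quadratic field $K\subset\mathbb{R}$ are the powers $\epsilon,\epsilon^2,\dots$ of the fundamental unit $\epsilon>1$. Let $\varphi=\frac{1+\sqrt5}2$.

\begin{lemma}\label{lem:count}
For a real quadratic field $K$ and $P\ge1$, the number of integers $p$ with $1\le p\le P$ and $K_p=K$ is at most $\log(P+1)/\log\varphi$.
\end{lemma}

\begin{proof}
If $K_p=K$, then $\eta_p$ is a root of $x^2-px-1$, hence a unit of $\mathcal{O}_K$, and $1<\eta_p=p+\eta_p^{-1}<P+1$. Distinct $p$ give distinct $\eta_p$. So it suffices to count the $j\ge1$ with $\epsilon^j\le P+1$, and for this to show $\epsilon\ge\varphi$. The trace of $\epsilon$ is an integer. If $\epsilon$ has norm $-1$, its trace is $\epsilon-\epsilon^{-1}>0$, so $\epsilon-\epsilon^{-1}\ge1=\varphi-\varphi^{-1}$ and $\epsilon\ge\varphi$. If $\epsilon$ has norm $1$, its trace is $\epsilon+\epsilon^{-1}>2$, so $\epsilon+\epsilon^{-1}\ge3=\varphi^2+\varphi^{-2}$ and $\epsilon\ge\varphi^2$.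
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fields}]
Let $q=a/b$ with $2\le a<b$ coprime. Call $p$ \emph{admissible} if $p=c_0+2\sum_{i\ge1}c_i$ for some solution of \eqref{eq:dioph} as in Proposition~\ref{prop:realize}. For admissible $p$, the number $\rho=(1+\eta_p)/p$ is a rotation number in $\mathcal{F}_q$ modulo $1$. Since $\{1,\rho\}$ is a basis of $K_p$ over $\mathbb{Q}$, every element of $K_p\setminus\mathbb{Q}$ has the form $(n\rho+i)/k$ with $n\ne0$, and it is realized by Lemma~\ref{lem:closure}. The set $\rho+\mathbb{Q}\subset K_p\setminus\mathbb{Q}$ is dense in $\mathbb{R}$, which gives the last claim of the theorem.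

It remains to find infinitely many fields $K_p$ with $p$ admissible. One value of $p$ for each $r$ is not enough in view of Lemma~\ref{lem:count}, so we modify a solution while keeping $M$ fixed. Let $r$ and $c_0,\dots,c_r$ be as in Lemma~\ref{lem:digits}. Since $ab\,(q+q^{-1})=a^2+b^2$, replacing $(c_0,c_1)$ by
\[
\bigl(c_0-(a^2+b^2)k,\ c_1+abk\bigr),\qquad 0\le k\le\frac{c_0}{a^2+b^2},\quad k\in\mathbb{Z},
\]
preserves \eqref{eq:dioph} and the signs of the coefficients. It changes $p$ by $-(a^2+b^2)k+2abk=-(b-a)^2k$. As $a\ne b$, distinct $k$ give distinct admissible values, and there are more than $c_0/(a^2+b^2)\ge(ab)^r/(2(a^2+b^2))$ of them. All are at most $c_0+2r\,ab\le2(ab)^r$, because $4r\,ab\le a^{2r}\le(ab)^r$. By Lemma~\ref{lem:count}, the number of fields they define is at least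
\[
\frac{(ab)^r}{2(a^2+b^2)}\cdot\frac{\log\varphi}{\log(2(ab)^r+1)},
\]
which tends to infinity with $r$.
\end{proof}

\section{Groups of slopes}\label{sec:groups}

Theorem~\ref{thm:groups} reduces to Theorem~\ref{thm:main} once a single suitable slope is found in $\Lambda$. The generators of $\Lambda$ may all be integers, as for $\Lambda=\langle2,6\rangle$; there $2^2\cdot6^{-1}=\frac23$ is such a slope, and the proof below finds exponents of this kind in general. For a prime $\ell$ let $v_\ell$ be the $\ell$-adic valuation. By unique factorization, $x\mapsto(v_\ell(x))_\ell$ identifies $\mathbb{Q}_{>0}^\times$ with the free abelian group on the primes, and $x$ is not a power of an integer exactly when this vector has both a positive and a negative entry.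

\begin{lemma}\label{lem:slope}
If a subgroup $\Lambda$ of $\mathbb{Q}_{>0}^\times$ is contained in no $n^{\mathbb{Z}}$ with $n\ge1$ an integer, then some element of $\Lambda$ is not a power of an integer.
\end{lemma}

\begin{proof}
If $\Lambda=\langle q\rangle$ is cyclic, then $q$ is such an element, since $q=n^k$ would give $\Lambda\subset n^{\mathbb{Z}}$. Suppose that $\Lambda$ is not cyclic. A subgroup of a free abelian group is free abelian, so $\Lambda$ has rank at least $2$ and contains multiplicatively independent elements $x,y$. We may assume that both are powers of integers and, after inverting if necessary, that both are integers greater than $1$. Their valuation vectors are linearly independent over $\mathbb{Q}$, so some $2\times2$ minor is nonzero: there are primes $\ell,\ell'$, ordered so that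
\[
v_\ell(x)\,v_{\ell'}(y)>v_{\ell'}(x)\,v_\ell(y).
\]
All four valuations are nonnegative, so $v_\ell(x)>0$ and $v_{\ell'}(y)>0$. Choose positive integers $i,j$ with
\[
\frac{v_{\ell'}(x)}{v_{\ell'}(y)}<\frac ji<\frac{v_\ell(x)}{v_\ell(y)},
\]
where the right side is $\infty$ if $v_\ell(y)=0$. Then $x^iy^{-j}\in\Lambda$ has valuation $iv_\ell(x)-jv_\ell(y)>0$ at $\ell$ and $iv_{\ell'}(x)-jv_{\ell'}(y)<0$ at $\ell'$, so it is not a power of an integer.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
If $\Lambda\subset n^{\mathbb{Z}}$, apply Theorem~\ref{thm:known}. Otherwise Lemma~\ref{lem:slope} gives $q\in\Lambda$ that is not a power of an integer, and Theorem~\ref{thm:main} gives $f\in\mathcal{F}_q$ with irrational rotation number; its slopes lie in $q^{\mathbb{Z}}\subset\Lambda$.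
\end{proof}

\begin{thebibliography}{1}

\bibitem{BHM}
James Belk, James Hyde, and Justin Tatch Moore,
\emph{A piecewise linear homeomorphism of the circle which is periodic under renormalization},
arXiv:2211.05825 (2022).

\end{thebibliography}
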